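# When matching Jordan data forces a $C^1$ conjugacy on $\mathbb T^4$

## 1. Anosov diffeomorphisms, conjugacies and periodic data

**Definition 1 (Anosov diffeomorphism).** Let $M$ be a closed Riemannian manifold. A diffeomorphism $F\colon M\to M$ is *Anosov* if $TM$ splits continuously as $E^u\oplus E^s$ into $DF$-invariant bundles, with $DF$ uniformly expanding $E^u$ and uniformly contracting $E^s$. If $L\in\operatorname{SL}(n,\mathbb Z)$ has no eigenvalue of modulus $1$, the map it induces on $\mathbb T^n$ is Anosov; it is called a *linear Anosov diffeomorphism* or *Anosov automorphism*.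

Our running examples are
$$A=\begin{bmatrix}2&1\\1&1\end{bmatrix}\ \text{on }\mathbb T^2,\qquad L_0(x,y)=(Ax+y,\;Ay)\ \text{on }\mathbb T^4,\quad x,y\in\mathbb T^2 .$$
The eigenvalues of $A$ are $\lambda=(3+\sqrt5)/2$ and $\lambda^{-1}$. If $Av=\lambda v$, then $L_0(v,0)=\lambda(v,0)$ and $L_0(0,v)=\lambda(0,v)+(v,0)$, so $L_0$ has a Jordan block for $\lambda$; in the same way it has one for $\lambda^{-1}$.

Textbook facts. The unstable leaf $W^u(x)=\{w: d(F^{-n}w,F^{-n}x)\to0 \text{ as } n\to\infty\}$ is an injectively immersed, connected $C^1$ submanifold tangent to $E^u$. The leaves foliate $M$, and near each point they are graphs (*plaques*) over discs of uniform size. For every $\varepsilon>0$ there is $\varepsilon_0>0$ such that $d(F^{-n}w,F^{-n}x)\le\varepsilon_0$ for all $n\ge0$ implies that $w$ lies in $W^u(x)$ at leaf distance less than $\varepsilon$ from $x$. Stable leaves $W^s$ are the unstable leaves of $F^{-1}$. For $L$ linear, $W^u(z)=z+E^u_L$.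

**Definition 2 (conjugacy).** A *conjugacy* between diffeomorphisms $f$ and $g$ is a homeomorphism $h$ with $h^{-1}fh=g$. By Franks and Manning, if $F\colon\mathbb T^n\to\mathbb T^n$ is Anosov and homotopic to the Anosov automorphism $L$, there is a Hölder homeomorphism $h$ with $h^{-1}Fh=L$.

Example: for a smooth $\eta\colon\mathbb T^2\to\mathbb R^2$ let $S_\eta(x,y)=(x-\eta(y),y)$. Then $F=S_\eta L_0S_\eta^{-1}$ is Anosov, is homotopic to $L_0$ (use $S_{t\eta}$), and $h=S_\eta$ is a conjugacy. One computes $F(x,y)=(Ax+y+A\eta(y)-\eta(Ay),\,Ay)$.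

**Definition 3 (class $C^{k+}$).** A map is $C^{k+}$ if it is $C^k$ and its $k$-th derivative is Hölder continuous. Example: $x\mapsto x|x|^{1/2}$ near $0\in\mathbb R$ has derivative $\tfrac32|x|^{1/2}$, so it is $C^{1+}$ but not $C^2$.

**Definition 4 (same periodic data).** Diffeomorphisms $f,g$ with a conjugacy $h$, $h^{-1}fh=g$, have the *same periodic data with respect to $h$* if for every periodic point $p$ of $f$, of period $n$, the maps $D_pf^n$ and $D_{h^{-1}(p)}g^n$ are conjugate as linear maps.

Example of what this detects. The matrices $\begin{bmatrix}\lambda&a\\0&\lambda\end{bmatrix}$ and $\begin{bmatrix}\lambda&a'\\0&\lambda\end{bmatrix}$ are conjugate exactly when $a,a'$ are both zero or both nonzero. So where there is a Jordan block, the periodic data records its presence but not the size of its off-diagonal entry. The next definition records the sizes.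

## 2. Cocycles with a Jordan block

**Definition 5 ($U_\lambda$-framed cocycles and Jordan data).** Fix $\lambda>0$ and let $U_\lambda=\left\{\begin{bmatrix}\lambda&a\\0&\lambda\end{bmatrix}:a\in\mathbb R\right\}$. A continuous $\operatorname{GL}(2,\mathbb R)$-valued cocycle over $\sigma\colon\Sigma\to\Sigma$ is *$U_\lambda$-framed* if it can be continuously conjugated into $U_\lambda$. Write the conjugated cocycle as $\begin{bmatrix}\lambda&\alpha\\0&\lambda\end{bmatrix}$ with $\alpha\colon\Sigma\to\mathbb R$ continuous. Its *Jordan periodic data* is the class $[\alpha]$ of all continuous $\beta$ with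
$$\alpha=C\beta+\psi\circ\sigma-\psi\qquad\text{for some constant }C\ne0\text{ and some continuous }\psi\colon\Sigma\to\mathbb R .$$

This is an equivalence relation. Small examples: let $\Sigma$ be two fixed points, $\alpha=(a,b)$. Then $\psi\circ\sigma-\psi=0$, so the class is $(a,b)$ up to a common factor, and the ratio $a:b$ is visible. If instead $\sigma$ swaps the two points, the functions $\psi\circ\sigma-\psi$ are exactly those of the form $(c,-c)$, and only the alternative $a+b=0$ or $a+b\neq0$ survives.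

Two facts explain the definition. For two continuous cocycles over $\sigma$ with values in the same $U_\lambda$, all of whose periodic data has a Jordan block, being continuously cohomologous as $\operatorname{GL}(2,\mathbb R)$-cocycles is the same as having off-diagonal functions related as above. And if a $U_\lambda$-framed cocycle has a Jordan block, $[\alpha]$ does not depend on the choice of framing.

**Known results.** The following is used as known. Let $L\in\operatorname{SL}(4,\mathbb Z)$ define an Anosov automorphism of $\mathbb T^4$ with a Jordan block and eigenvalues $\lambda,\lambda^{-1}$, $\lambda>1$. If $F$ is a $C^2$ Anosov diffeomorphism of $\mathbb T^4$ with the same periodic data as $L$, then $E^u_F$ and $E^s_F$ are trivial bundles, and $DF|_{E^u_F}$, $DF|_{E^s_F}$ (read in global frames) are $U_\lambda$-framed and $U_{\lambda^{-1}}$-framed. In terms of frames: there are continuous fields $X_1,X_2$ spanning $E^u_F$ and $Y_1,Y_2$ spanning $E^s_F$ with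
$$\begin{aligned}DF\,X_1&=\lambda\,X_1\circ F,&\quad DF\,X_2&=\lambda\,X_2\circ F+\alpha_u\,X_1\circ F,\\ DF\,Y_1&=\lambda^{-1}Y_1\circ F,&\quad DF\,Y_2&=\lambda^{-1}Y_2\circ F+\alpha_s\,Y_1\circ F.\end{aligned}\tag{1}$$

**Definition 6 (full Jordan data).** The classes $[\alpha^F_u],[\alpha^F_s]$ over $F$ are the unstable and stable Jordan periodic data of $F$; the pair is the *full Jordan periodic data*. Example: for $L_0$ the frame $(v,0),(0,v)$ gives the constant $\alpha_u=1$, so the unstable data of $L_0$ is the class of the constant $1$.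

The known results also say: if $F$ is in addition $C^{2+}$, homotopic to $L$, and has the same periodic data as $L$ with respect to a conjugacy $h$, then $h$ is $C^{1+}$ if and only if the full Jordan data of $F$ and $L$ coincide. This part is motivation only; the proof below does not use it.

## 3. Two nonlinear diffeomorphisms with the same Jordan data

We can now pose the question, which comes from Jonathan DeWitt, "Periodic data rigidity of Anosov automorphisms with Jordan blocks", arXiv:2210.16702 (2022). Let $L$ be as in Section 2. Suppose $f,g$ are $C^{2+}$ Anosov diffeomorphisms of $\mathbb T^4$ homotopic to $L$, with conjugacies $h_f^{-1}fh_f=L=h_g^{-1}gh_g$, and each has the same periodic data as $L$ with respect to its conjugacy. Put $h=h_f\circ h_g^{-1}$, so $h^{-1}fh=g$. Suppose $[\alpha^f_u\circ h]=[\alpha^g_u]$ and $[\alpha^f_s\circ h]=[\alpha^g_s]$ over $g$. Must $h$ be a $C^1$ diffeomorphism? The answer is yes, with slightly weaker hypotheses and a slightly stronger conclusion.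

Throughout, **(H)** means: $F$ is a $C^2$ Anosov diffeomorphism of $M=\mathbb T^4$ homotopic to $L$, $h^{-1}Fh=L$, and $F$ has the same periodic data as $L$ with respect to $h$. It is not assumed that $h$ is homotopic to the identity.

**Theorem 1.** Let $(f,h_f)$ and $(g,h_g)$ satisfy (H), and $h=h_fh_g^{-1}$.

1. If the full Jordan data coincide, that is $[\alpha^f_u\circ h]=[\alpha^g_u]$ and $[\alpha^f_s\circ h]=[\alpha^g_s]$, then $h$ is a $C^1$ diffeomorphism.
2. $[\alpha^f_u\circ h]=[\alpha^g_u]$ if and only if $h$ is $C^1$ along $W^u_g$ with $D^uh$ continuous; likewise for $s$. In particular $h$ is $C^1$ if and only if the full Jordan data coincide.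
3. If $h$ is $C^1$, then $Dh$ is Lipschitz; so $h$ is $C^{1+}$.

Part 1 answers the question. The obvious attempt is to pass through $L$: show that $h_f$ and $h_g$ are $C^1$ and compose. We shall see in Section 5 that this fails: $h$ can be smooth although neither $h_f$ nor $h_g$ is $C^1$.

Another attempt is to take from the data a continuous bundle map $E^u_g\to E^u_f$ over $h$ that intertwines $Dg$ and $Df$, and to declare it to be $D^uh$. But an intertwining bundle map does not make $h$ differentiable, and it is far from unique: for $f=g=L$ every constant multiple of the identity intertwines. One has to find geometric objects on which $h$ acts explicitly.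

## 4. The rational plane inside $L$

This section puts $L$ in coordinates. Since $\det L=1$, both eigenvalues have multiplicity $2$, and the characteristic polynomial is $p^2$ with $p=X^2-\ell X+1$, $\ell=\lambda+\lambda^{-1}$. The coefficients $-2\ell$ and $\ell^2+2$ of $p^2$ are integers, so $\ell$ is rational with integer square, hence an integer, and $\ell>2$. A rational root of $p$ would be $\pm1$, but $p(\pm1)=2\mp\ell\ne0$, so $p$ is irreducible over $\mathbb Q$. The minimal polynomial of $L$ is therefore $p$ or $p^2$; as $L$ is not diagonalizable it is $p^2$. So both $\lambda$ and $\lambda^{-1}$ have a $2\times2$ Jordan block, and $V=\ker p(L)$ is a rational plane.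

A basis of $V\cap\mathbb Z^4$ extends to a basis of $\mathbb Z^4$. Let $B$ be the resulting change of basis. Replace $L,F,h$ by $BLB^{-1},BFB^{-1},BhB^{-1}$ for all maps involved. Hypothesis (H) is preserved, frames are pushed forward by $B$, so each $\alpha$ becomes $\alpha\circ B^{-1}$, and neither the coincidence of classes nor the smoothness of $h$ changes. So we may assume $V=\mathbb R^2\times0$ and
$$L(x,y)=(A_1x+Cy,\;A_2y),\qquad x,y\in\mathbb T^2,\tag{2}$$
with $A_1,A_2,C$ integer matrices and $A_1,A_2$ of characteristic polynomial $p$. Put $\pi(x,y)=y$.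

Let $V=\mathbb Re_1^u\oplus\mathbb Re_1^s$ be the eigenlines of $A_1$ and let $\bar e_u,\bar e_s$ be eigenvectors of $A_2$, for $\lambda,\lambda^{-1}$. Since $\pi$ maps $E^u_L$ onto $\mathbb R\bar e_u$ with kernel $E^u_L\cap V=\mathbb Re_1^u$, we can choose $e_2^u\in E_L^u$ with $\pi_*e_2^u=\bar e_u$, and similarly $e_2^s\in E^s_L$ with $\pi_*e_2^s=\bar e_s$. Then
$$Le_2^u=\lambda e_2^u+c_ue_1^u,\qquad Le_2^s=\lambda^{-1}e_2^s+c_se_1^s,\qquad c_u,c_s\ne0,\tag{3}$$
the constants being nonzero because of the Jordan blocks. Writing $e_2^u=(\xi,\bar e_u)$ and comparing $e_1^u$-components in (3) shows that *$c_u$ is the $e_1^u$-component of $C\bar e_u$*; likewise $c_s$ is the $e_1^s$-component of $C\bar e_s$. For $L_0$ with $e_1^u=(\bar e_u,0)$ we get $c_u=1$.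

All these eigenlines are irrational: if $\langle m,e\rangle=0$ for an eigenvector $e$ of $A_i$ and $0\ne m\in\mathbb Z^2$, then $e$ is proportional to an integer vector and its eigenvalue is rational, which is impossible.

Notation: for $\varphi\colon\mathbb T^2\to\mathbb R^2=V$ write $\varphi=\varphi_ue_1^u+\varphi_se_1^s$; $\partial_u,\partial_s$ are the derivatives on the base $\mathbb T^2$ in the directions $\bar e_u,\bar e_s$; and $S_\eta(x,y)=(x-\eta(y),y)$. Note $S_\eta S_{\eta'}=S_{\eta+\eta'}$.

**Theorem 2 (normal form).** Under (H) there are a $C^1$ diffeomorphism $k\colon\mathbb T^4\to M$, a $C^1$ map $\varphi\colon\mathbb T^2\to\mathbb R^2$ and a continuous $\eta\colon\mathbb T^2\to\mathbb R^2$ with $A_1\eta-\eta\circ A_2=\varphi$,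
$$k^{-1}Fk(x,y)=(A_1x+Cy+\varphi(y),\,A_2y),\qquad h=k\circ S_\eta .$$
Moreover $c_u+\partial_u\varphi_u\circ\pi\in[\alpha^F_u\circ h]$ and $c_s+\partial_s\varphi_s\circ\pi\in[\alpha_s^F\circ h]$ (classes over $L$).

So there are two tasks. One is to solve the problem for the skew products on the right; this is where the obvious method breaks and is repaired. The other is to prove Theorem 2.

## 5. Skew products by hand

For $\varphi\colon\mathbb T^2\to\mathbb R^2$ put
$$F_\varphi(x,y)=(A_1x+Cy+\varphi(y),\,A_2y).\tag{4}$$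

**Theorem 3 (realization and classification of skew products).** Let $\varphi\in C^{2+}(\mathbb T^2,\mathbb R^2)$ with $|\partial_u\varphi_u|<|c_u|$ and $|\partial_s\varphi_s|<|c_s|$. Then $F_\varphi$ satisfies (H) with $h_\varphi=S_\eta$, where $\eta$ is the unique continuous solution of $A_1\eta-\eta\circ A_2=\varphi$. For two such $\varphi,\varphi'$, the map $h_\varphi h_{\varphi'}^{-1}$ is $C^1$ if and only if $\partial_u(\varphi_u-\varphi'_u)$ and $\partial_s(\varphi_s-\varphi'_s)$ have zero sum over every periodic orbit of $A_2$.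

### 5.1. Conjugacy and Jordan data of a skew product

Comparing $S_\eta L(x,y)=(A_1x+Cy-\eta(A_2y),A_2y)$ with $F_\varphi S_\eta(x,y)=(A_1x-A_1\eta(y)+Cy+\varphi(y),A_2y)$ gives
$$S_\eta L=F_\varphi S_\eta\iff A_1\eta-\eta\circ A_2=\varphi .\tag{5}$$
In components, (5) reads $\eta_u=\lambda^{-1}(\varphi_u+\eta_u\circ A_2)$ and $\eta_s=\lambda^{-1}\eta_s\circ A_2^{-1}-\varphi_s\circ A_2^{-1}$. Both right sides are contractions in the sup norm, so for continuous $\varphi$ there is exactly one continuous solution,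
$$\eta_u=\sum_{j\ge0}\lambda^{-j-1}\varphi_u\circ A_2^j,\qquad \eta_s=-\sum_{j\ge0}\lambda^{-j}\varphi_s\circ A_2^{-j-1}.\tag{6}$$

Next, the invariant bundles, for $\varphi\in C^1$. Try $\hat X_1=(e_1^u,0)$ and $\hat X_2=(\xi e_1^s,\bar e_u)$ with a scalar function $\xi$ on $\mathbb T^4$. Then $DF_\varphi\hat X_1=\lambda\hat X_1$ and
$$DF_\varphi\hat X_2=\big(\lambda^{-1}\xi e_1^s+C\bar e_u+\partial_u\varphi\circ\pi,\ \lambda\bar e_u\big).$$
If $\xi$ is the unique continuous solution of $\lambda\,\xi\circ F_\varphi=\lambda^{-1}\xi+(C\bar e_u+\partial_u\varphi\circ\pi)_s$ (again a contraction: $\xi=\lambda^{-2}\xi\circ F_\varphi^{-1}+\cdots$), then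
$$DF_\varphi\hat X_2=\lambda\,\hat X_2\circ F_\varphi+(c_u+\partial_u\varphi_u\circ\pi)\,\hat X_1 .\tag{7}$$
In the same way $\hat Y_1=(e_1^s,0)$, $\hat Y_2=(\xi'e_1^u,\bar e_s)$ with $\lambda^{-1}\xi'\circ F_\varphi=\lambda\xi'+(C\bar e_s+\partial_s\varphi\circ\pi)_u$ satisfy $DF_\varphi\hat Y_1=\lambda^{-1}\hat Y_1$ and $DF_\varphi\hat Y_2=\lambda^{-1}\hat Y_2\circ F_\varphi+(c_s+\partial_s\varphi_s\circ\pi)\hat Y_1$. So the Jordan data of a skew product is explicit: a constant plus a derivative of $\varphi$.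

### 5.2. An example with a rough conjugacy

Take $L_0$, $\bar e_u=(1,\tfrac{\sqrt5-1}2)$ (indeed $A\bar e_u=\lambda\bar e_u$), $e_1^u=(\bar e_u,0)$, and $\varphi_u(y)=\epsilon\sin(2\pi y_1)$, $\varphi_s=0$ with $0<2\pi\epsilon<1$. The unstable Jordan function is $\alpha(y)=1+2\pi\epsilon\cos(2\pi y_1)$. It is positive, so its periodic sums never vanish. Its class over $L_0$ is not that of the constant $1$: if $\alpha\circ\pi=C_*+\psi\circ L_0-\psi$, then integration gives $C_*=1$, while evaluation at the fixed point $0$ gives $C_*=1+2\pi\epsilon$.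

Correspondingly, $\eta_u$ has no derivative at $0$ along $\bar e_u$. If it had one, say $D$, differentiating $\lambda\eta_u-\eta_u\circ A=\varphi_u$ at $0$ along $\bar e_u$ would give $\lambda D-\lambda D=2\pi\epsilon\ne0$.

Now let $\delta\colon\mathbb T^2\to\mathbb R^2$ be smooth and small in $C^1$, $g=F_\varphi$ and $f=F_{\varphi'}$ with $\varphi'=\varphi+A\delta-\delta\circ A$. Then $h_g=S_\eta$ and $h_f=S_{\eta+\delta}$ are not $C^1$, but $h=h_fh_g^{-1}=S_\delta$ is smooth. So the passage through $L$ loses the information; $h$ has to be studied directly.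

### 5.3. Where termwise differentiation stops, and how averaging helps

For two skew products, $h_\varphi h_{\varphi'}^{-1}=S_\delta$ where $\delta=\eta-\eta'$ solves $A_1\delta-\delta\circ A_2=\Delta:=\varphi-\varphi'$. So everything depends on whether $\delta$ is $C^1$. The series (6) gives $\delta_u=\lim D_N$ with $D_N=\sum_{j<N}\lambda^{-j-1}\Delta_u\circ A_2^j$. Differentiate term by term. Along $\bar e_s$ each term gains $\lambda^{-j}$ and the series converges. Along $\bar e_u$ each term gains $\lambda^{j}$, which exactly cancels the decay: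
$$\partial_uD_N=\lambda^{-1}\sum_{j<N}(\partial_u\Delta_u)\circ A_2^j .$$
This is a Birkhoff sum. If it grows, as at $0$ in the example of 5.2, where it equals $\lambda^{-1}N\cdot2\pi\epsilon$, there is no hope. If $\partial_u\Delta_u=\psi\circ A_2-\psi$, it telescopes to $\lambda^{-1}(\psi\circ A_2^N-\psi)$, which is bounded but still need not converge pointwise: on a periodic orbit of period two on which $\psi$ takes two different values it alternates.

The way past this is not to ask for pointwise convergence. Integrate $\partial_uD_N$ along a segment in direction $\bar e_u$: the map $A_2^N$ stretches that segment to length of order $\lambda^N$, and the average of $\psi$ along long irrational segments converges to $\int\psi$. The following two lemmas carry this out; the averaging lemma is used again in Section 6.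

**Lemma 1 (averaging).** (a) For continuous $u$ on $\mathbb T^4$, $\frac1S\int_0^Su(z+re_1^u)\,dr\to\bar u(\pi z)$ as $S\to\infty$, uniformly in $z$, where $\bar u(y)=\int_{\mathbb T^2}u(x,y)\,dx$. For continuous $u$ on $\mathbb T^2$ and $e\in\{\pm\bar e_u,\pm\bar e_s\}$, $\frac1S\int_0^Su(y+re)\,dr\to\int u$ uniformly in $y$.

(b) Let $R_s$ be a linear flow on a torus and $T(z,s)$ continuous with $T(z,s+q)=T(z,s)+T(R_sz,q)$. Then $\int_0^sT(R_rz,1)\,dr=T(z,s)+O(1)$ uniformly in $z$ and $s\ge0$.

*Proof.* (a) Both sides are linear in $u$ and bounded by $\|u\|_\infty$, and trigonometric polynomials are dense, so take $u(z)=e^{2\pi i\langle m,z\rangle}$ with $m=(m_1,m_2)$, $m_i\in\mathbb Z^2$. If $m_1=0$, both sides equal $u$. If $m_1\ne0$, then $\langle m_1,e_1^u\rangle\ne0$ by irrationality, so the left side is $O(1/S)$ uniformly in $z$, and $\bar u=0$. On $\mathbb T^2$ the argument is the same.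

(b) $\int_0^sT(R_rz,1)dr=\int_0^s\big(T(z,r+1)-T(z,r)\big)dr=\int_s^{s+1}T(z,r)dr-\int_0^1T(z,r)dr$, and $\int_s^{s+1}T(z,r)dr=T(z,s)+\int_0^1T(R_sz,q)dq$. The remaining integrals are bounded by compactness. $\square$

**Lemma 2.** Let $\Delta\in C^1(\mathbb T^2,\mathbb R^2)$ and let $\delta$ be continuous with $A_1\delta-\delta\circ A_2=\Delta$. Then $\partial_s\delta_u$ and $\partial_u\delta_s$ exist and are continuous. If $\partial_u\Delta_u=\psi\circ A_2-\psi$ with $\psi$ continuous, then $\delta_u$ is $C^1$ with $\partial_u\delta_u=\lambda^{-1}(\int\psi-\psi)$. If $\partial_s\Delta_s=\chi\circ A_2-\chi$ with $\chi$ continuous, then $\delta_s$ is $C^1$ with $\partial_s\delta_s=\lambda(\int\chi-\chi)$.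

*Proof.* By (6), $\delta_u=\sum_{j\ge0}\lambda^{-j-1}\Delta_u\circ A_2^j$ uniformly. The $\partial_s$-derivatives of the terms are $\lambda^{-2j-1}(\partial_s\Delta_u)\circ A_2^j$, uniformly summable, so $\partial_s\delta_u$ exists and is continuous. If $\partial_u\Delta_u=\psi\circ A_2-\psi$, then $\partial_uD_N=\lambda^{-1}(\psi\circ A_2^N-\psi)$, and integrating and substituting $q\mapsto\lambda^Nq$ in the first integral,
$$D_N(y+r\bar e_u)-D_N(y)=\lambda^{-1}\Big[\lambda^{-N}\int_0^{\lambda^Nr}\psi(A_2^Ny+q\bar e_u)\,dq-\int_0^r\psi(y+q\bar e_u)\,dq\Big].$$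
The convergence in Lemma 1(a) is uniform in the base point, so the moving base point $A_2^Ny$ does no harm and the first term tends to $r\int\psi$ (for $r<0$ use $-\bar e_u$). Hence $\delta_u(y+r\bar e_u)-\delta_u(y)=\lambda^{-1}\int_0^r\big(\int\psi-\psi(y+q\bar e_u)\big)dq$, and $\partial_u\delta_u=\lambda^{-1}(\int\psi-\psi)$ is continuous. Both $\partial_u\delta_u,\partial_s\delta_u$ being continuous, $\delta_u\in C^1$.

Again by (6), $\delta_s=-\sum_{j\ge0}\lambda^{-j}\Delta_s\circ A_2^{-j-1}$. The $\partial_u$-derivatives of the terms are $-\lambda^{-2j-1}(\partial_u\Delta_s)\circ A_2^{-j-1}$, summable. The $\partial_s$-derivative of the $N$-th partial sum is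
$$-\lambda\sum_{j=1}^N(\partial_s\Delta_s)\circ A_2^{-j}=-\lambda\sum_{j=1}^N\big(\chi\circ A_2^{-(j-1)}-\chi\circ A_2^{-j}\big)=-\lambda(\chi-\chi\circ A_2^{-N}).$$
Since $A_2^{-N}$ stretches $\bar e_s$ by $\lambda^N$, integrating along $\bar e_s$ and using Lemma 1(a) as before gives $\partial_s\delta_s=-\lambda(\chi-\int\chi)$. $\square$

The Jordan class allows an unknown constant factor. For skew products it must be $1$:

**Lemma 3.** Let $\varphi,\varphi'\in C^1(\mathbb T^2,\mathbb R^2)$. The functions $c_u+\partial_u\varphi_u\circ\pi$ and $c_u+\partial_u\varphi'_u\circ\pi$ lie in one Jordan class over $L$ if and only if $\partial_u(\varphi_u-\varphi'_u)=\bar\psi\circ A_2-\bar\psi$ for a continuous $\bar\psi$ on $\mathbb T^2$. The same holds with $s$ in place of $u$.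

*Proof.* Suppose $c_u+\partial_u\varphi_u\circ\pi=C_*(c_u+\partial_u\varphi_u'\circ\pi)+\psi\circ L-\psi$. Integrate over Lebesgue measure, which is $L$-invariant; derivatives have mean zero, so $c_u=C_*c_u$, and $c_u\ne0$ gives $C_*=1$. Put $\bar\psi(y)=\int\psi(x,y)dx$. Since $A_1$ and translations preserve Haar measure, $\int\psi(A_1x+Cy,A_2y)\,dx=\bar\psi(A_2y)$. Averaging the identity over $x$ gives the claim. Conversely, compose with $\pi$ and use $\pi L=A_2\pi$. For $s$ the proof is the same, with $c_s\ne0$. $\square$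

### 5.4. Proof of Theorem 3

$F_\varphi$ is a $C^{2+}$ diffeomorphism (solve for $y$, then for $x$), homotopic to $L$ through $F_{t\varphi}$, and (5) gives $h_\varphi=S_\eta$.

*Anosov.* By (7) the span of $\hat X_1,\hat X_2$ is a continuous invariant bundle. In this frame $DF_\varphi^n$ is $\lambda^n$ times an upper unipotent matrix with off-diagonal entry $O(n)$, so $\|(DF_\varphi^n)^{-1}\|\le K\lambda^{-n}(1+n)$ there, and the bundle is uniformly expanded. Likewise the span of $\hat Y_1,\hat Y_2$ is uniformly contracted. The four vectors are linearly independent because $(e_1^u,0),(e_1^s,0)$ span $V$ and $\hat X_2,\hat Y_2$ project to $\bar e_u,\bar e_s$. So $F_\varphi$ is Anosov.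

*Periodic data.* The function $c_u+\partial_u\varphi_u\circ\pi$ has no zero and constant sign, so its sum over a periodic orbit is nonzero. Hence $DF_\varphi^n$ at a point of period $n$ has a Jordan block for $\lambda^n$; likewise for $\lambda^{-n}$. This is the conjugacy class of $L^n$, so (H) holds.

*Classification.* $h_\varphi h_{\varphi'}^{-1}=S_\delta$ is $C^1$ if and only if $\delta$ is. If $\delta\in C^1$, differentiate $\lambda\delta_u-\delta_u\circ A_2=\Delta_u$ along $\bar e_u$: $\partial_u\Delta_u=\lambda\partial_u\delta_u-\lambda(\partial_u\delta_u)\circ A_2$, a continuous coboundary; similarly $\partial_s\Delta_s=\lambda^{-1}\partial_s\delta_s-\lambda^{-1}(\partial_s\delta_s)\circ A_2$. Conversely, if both are continuous coboundaries over $A_2$, Lemma 2 gives $\delta\in C^1$. Coboundaries have zero periodic sums. Conversely, these functions are Hölder and $A_2$ is a transitive Anosov diffeomorphism, so by Livšic's theorem (a Hölder function with zero sum over every periodic orbit is the coboundary of a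 Hölder function) zero periodic sums suffice. $\blacksquare$

## 6. The slow flow and the normal form: proof of Theorem 2

In the model, $S_\eta$ commutes with all translations in $x$ and preserves $\pi$. So for a general $F$ we need that the $\mathbb T^2$-action $\rho_v=h\circ(\text{translation by }v\in V)\circ h^{-1}$ and the projection $P=\pi\circ h^{-1}$ are $C^1$; a priori both are only continuous. We do not differentiate $h$. We start from the field $X_1$, which lives on the smooth side, and show that it generates a flow which $h$ must carry to translations along $e_1^u$. The reason is growth: along $X_1$ distances grow like $\lambda^n$, while on $E^u_L$ every vector outside $\mathbb Re_1^u$ grows like $n\lambda^n$. This is where the Jordan block is used.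

Assume (H), with frames (1). We work on $E^u$. For $E^s$ apply everything to $F^{-1},L^{-1}$, with the same $V$ and $\pi$ and with $A_i^{-1}$: from (1) and (3),
$$DF^{-1}Y_1=\lambda Y_1\circ F^{-1},\quad DF^{-1}Y_2=\lambda Y_2\circ F^{-1}-\lambda^2(\alpha_s\circ F^{-1})\,Y_1\circ F^{-1},\quad L^{-1}e_2^s=\lambda e_2^s-\lambda^2c_se_1^s,$$
which is the unstable situation with off-diagonal terms $-\lambda^2\alpha_s\circ F^{-1}$ and $-\lambda^2c_s\ne0$. The letter $K$ denotes constants that may change.

**Step 0. Rates, and how $h$ acts on leaves.** This step gives nearly conformal rates. Fix $1<\mu_-<\lambda<\mu_+<\mu_-^2$. In the frame $(X_1,\varepsilon X_2,Y_1,\varepsilon Y_2)$, $DF$ has the block-diagonal matrix with blocks $\begin{bmatrix}\lambda&\varepsilon\alpha_u\\0&\lambda\end{bmatrix}$, $\begin{bmatrix}\lambda^{-1}&\varepsilon\alpha_s\\0&\lambda^{-1}\end{bmatrix}$. Declaring this frame orthonormal for small $\varepsilon$ gives a continuous metric with $\mu_-|v|\le|DFv|\le\mu_+|v|$ on $E^u$ and $\mu_+^{-1}|v|\le|DFv|\le\mu_-^{-1}|v|$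 on $E^s$. In any other metric, for $n\ge0$,
$$\|DF^n|_{E^u}\|\le K\mu_+^n,\qquad\|DF^{-n}|_{E^u}\|\le K\mu_-^{-n},\qquad\|DF^n|_{E^s}\|\le K\mu_-^{-n}.\tag{8}$$

The dynamical definition of leaves shows that $h$ maps $z+E^u_L$ onto $W^u(h(z))$ and $z+E^s_L$ onto $W^s(h(z))$. Moreover:

**(L)** *For every $\varepsilon>0$ there is $\delta>0$ such that for $v\in E^u_L$, $|v|<\delta$, the point $h(z+v)$ has leaf distance $<\varepsilon$ from $h(z)$ in $W^u(h(z))$; likewise for $W^s$, and for $h^{-1}$.*

Indeed, take $\varepsilon_0$ from the textbook fact in Section 1. Since $|L^{-n}v|\le K|v|$ on $E^u_L$ and $h$ is uniformly continuous, $F^{-n}h(z+v)=h(L^{-n}z+L^{-n}v)$ stays within $\varepsilon_0$ of $F^{-n}h(z)$ for all $n\ge0$ when $|v|$ is small. The other cases are identical. So $h$ is a homeomorphism between leaves in their leaf topologies.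

**Step 1. $E^u$ and $E^s$ are $C^1$, and there are $C^1$ product charts.** This makes estimates Lipschitz and lets us check smoothness leaf by leaf.

Approximate the frame of Step 0 uniformly by a $C^\infty$ frame $\tilde b_1,\dots,\tilde b_4$ of $TM$. In it $DF$ has a matrix $\begin{bmatrix}a&b\\c&d\end{bmatrix}$ of $2\times2$ blocks with $C^1$ entries, since $F$ is $C^2$. Given $\epsilon>0$, for a good approximation $\|b\|,\|c\|\le\epsilon$, $\|a^{-1}\|,\|d\|\le\mu_-^{-1}+\epsilon$, and the matrix of $DF^{-1}$ has norm at most $\mu_++\epsilon$. Let $\mathcal B$ be the closed unit ball of $2\times2$ matrices. A matrix $P\in\mathcal B$ represents at $x$ the plane of vectors with coordinates $(v,Pv)$. $DF_x$ maps it to the plane represented at $Fx$ by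
$$\Gamma_x(P)=(c+dP)(a+bP)^{-1}.$$
The derivative in $P$ is $\Lambda_x(P)Q=dQ(a+bP)^{-1}-(c+dP)(a+bP)^{-1}bQ(a+bP)^{-1}$, and $\|\Lambda\|\le\mu_-^{-2}+\epsilon'$ with $\epsilon'\to0$ as $\epsilon\to0$. As $\mu_-^{-2}<1$ and $\mu_-^{-2}\mu_+<1$, for a good approximation $\Gamma_x$ maps $\mathcal B$ into $\mathcal B$, $\sup\|\Lambda\|<1$ and $\theta:=\sup\|\Lambda\|\cdot\sup\|DF^{-1}\|<1$. For $\sigma\colon M\to\mathcal B$ put $(\Gamma_*\sigma)(x)=\Gamma_z(\sigma(z))$, $z=F^{-1}x$, and $\sigma_n=\Gamma_*^n0$. As the $\Gamma_x$ contract uniformly, $\sigma_n$ converges uniformly to the unique continuous invariant $\sigma_*$, which represents $E^u$.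

To see that $\sigma_*$ is $C^1$, let $\mathcal A_x(P)$ be the derivative of $\Gamma_x(P)$ in $x$ for fixed $P$, continuous in $(x,P)$. For $\sigma\in C^1$, $D(\Gamma_*\sigma)=\mathcal T(\sigma,D\sigma)$, where
$$\mathcal T(\sigma,H)(x)=\big[\mathcal A_z(\sigma(z))+\Lambda_z(\sigma(z))H(z)\big]DF^{-1}_x,\qquad z=F^{-1}x .$$
For each continuous $\sigma$ with values in $\mathcal B$, $\mathcal T(\sigma,\cdot)$ is a $\theta$-contraction of the Banach space of continuous $H$, where $H(x)$ is a linear map from $T_xM$ to matrices. Let $H_*$ be the fixed point of $\mathcal T(\sigma_*,\cdot)$ and $H_n=D\sigma_n$. Then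
$$\|H_{n+1}-H_*\|\le\theta\|H_n-H_*\|+\|\mathcal T(\sigma_n,H_*)-\mathcal T(\sigma_*,H_*)\|,$$
and the last term tends to $0$ because $\sigma_n\to\sigma_*$ uniformly. So $H_n\to H_*$ uniformly, and $\sigma_*$ is $C^1$. Thus $E^u$ is $C^1$; likewise $E^s$, using $F^{-1}$.

Charts. Near a point take coordinates $(\mathsf x,\mathsf y)\in\mathbb R^2\times\mathbb R^2$ in which $E^u$ is the graph of a $C^1$ map $\Omega(\mathsf x,\mathsf y)\in\mathrm{Hom}(\mathbb R^2,\mathbb R^2)$. The plaque of $W^u$ through $(0,\mathsf y_0)$ is the graph of a function $u$ with $Du=\Omega(\mathsf x,u)$. So $u(\mathsf x)$ is the time-one value of the solution of $\dot v=\Omega(t\mathsf x,v)\mathsf x$, $v(0)=\mathsf y_0$, which is $C^1$ in $(\mathsf x,\mathsf y_0)$. The map $(\mathsf x,\mathsf y_0)\mapsto(\mathsf x,u(\mathsf x))$ has invertible derivative at the origin, because at $\mathsf x=0$ its $\mathsf y_0$-derivative is $(0,\mathrm{Id})$. So it is a local $C^1$ diffeomorphism, and $\mathsf y_0$ becomes a local $C^1$ submersion $q_u$ whose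 level sets are $W^u$-plaques. Let $q_s$ be the analogous submersion for $W^s$. Since $\ker Dq_u=E^u$ and $\ker Dq_s=E^s$, $Q=(q_u,q_s)$ is a local $C^1$ chart, which we restrict to preimages of products of discs. In it the $W^u$-plaques are $\{q_u=\text{const}\}$, with coordinate $q_s$, and the $W^s$-plaques are $\{q_s=\text{const}\}$. Looking at partial derivatives in the chart $Q$ we get:
$$\begin{aligned}&\text{a continuous map on }M\text{ that is }C^1\text{ along the leaves of }W^u\text{ and of }W^s,\\&\text{with leafwise derivatives continuous on }M,\text{ is }C^1.\end{aligned}\tag{9}$$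

**Step 2. Linearizing charts on $W^u$ and the flow of $X_1$.** We build charts of the leaves in which $F$ is linear and $X_1$ is constant.

Lift to $\mathbb R^4$ with the Euclidean metric. A lift satisfies $\tilde F(z+m)=\tilde F(z)+Lm$ for $m\in\mathbb Z^4$, as $F$ is homotopic to $L$. Lifted leaves project injectively: if $w,w+m$ lie in one lifted leaf, then $L^{-n}m=\tilde F^{-n}(w+m)-\tilde F^{-n}(w)\to0$ in $\mathbb Z^4$, so $m=0$. We write $F$ for the lift. Let $\mathrm{pr}_z\colon\mathbb R^4\to E^u_z$ be the orthogonal projection, which is $C^1$ and so Lipschitz in $z$. Put $\epsilon_z(w)=\mathrm{pr}_z(w-z)$ for $w\in W^u(z)$, let $d_u$ be leaf distance, $x_n=F^{-n}x$, $w_n=F^{-n}w$, and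
$$G^x_n(w)=DF^n_{x_n}\,\epsilon_{x_n}(w_n).$$
Then $G^x_{n+1}(w)-G^x_n(w)=DF^n_{x_n}R_{x_n}(w_n)$ with $R_z(w)=DF\,\epsilon_{F^{-1}z}(F^{-1}w)-\epsilon_z(w)$, and for $v\in E^u_w$
$$DR_z(w)v=DF_{F^{-1}z}\,\mathrm{pr}_{F^{-1}z}\,DF^{-1}_wv-\mathrm{pr}_zv .$$
Put $v'=\mathrm{pr}_zv$. Then $v'=DF_{F^{-1}z}\,\mathrm{pr}_{F^{-1}z}DF^{-1}_zv'$ and $|v-v'|=|(\mathrm{pr}_w-\mathrm{pr}_z)v|\le K|w-z||v|$. Since $DF^{-1}$ is Lipschitz, $|DR_z(w)|\le Kd_u(z,w)$. With (8),
$$|D(G^x_{n+1}-G^x_n)(w)|\le K\mu_+^n\cdot\mu_-^{-n}d_u(x,w)\cdot\mu_-^{-n},$$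
which is summable as $\mu_+<\mu_-^2$. So $G_n^x$ converges in $C^1$ on bounded sets to a map $\Psi_x\colon W^u(x)\to E^u_x$, and
$$\Psi_x(x)=0,\qquad\big|D\Psi_x(w)-\mathrm{pr}_x|_{E^u_w}\big|\le Kd_u(x,w),\qquad\Psi_{Fx}\circ F=DF_x\circ\Psi_x,\tag{10}$$
the last because $G^{Fx}_{n+1}(Fw)=DF_xG^x_n(w)$.

*$\Psi_x$ is a $C^1$ diffeomorphism onto $E^u_x$.* Plaques are graphs of uniform size, so for a uniform small $r_0$ the map $\epsilon_x^{-1}$ is defined on the $r_0$-disc of $E^u_x$, and there
$$D(\Psi_x\circ\epsilon_x^{-1})-\mathrm{Id}=(D\Psi_x(w)-\mathrm{pr}_x)(\mathrm{pr}_x|_{E^u_w})^{-1}$$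
has norm at most $\frac12$. So $\Psi_x$ is a diffeomorphism from a neighborhood of $x$, containing a leaf ball of uniform radius, onto a set containing the disc of radius $r_0/2$. By (10), $\Psi_x=DF^n\,\Psi_{x_n}F^{-n}$. As $F^{-n}$ contracts bounded subsets of the leaf into these neighborhoods, $\Psi_x$ is injective with invertible derivative. As $DF^n$ maps the $r_0/2$-disc of $E^u_{x_n}$ onto a set containing an arbitrarily large disc, $\Psi_x$ is onto.

*Claim.* $D\Psi_x(w)X_1(w)=X_1(x)$ and $D\Psi_x(w)X_2(w)\in X_2(x)+\mathbb RX_1(x)$.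

Let $N$ be the matrix of $D\Psi_x(w)$ in the frames at $w$ and $x$, and $N_n$ that of $D\Psi_{x_n}(w_n)$. As $d_u(x_n,w_n)\to0$, (10) and uniform continuity of the frames give $N_n\to\mathrm{Id}$. By (1), $DF^n$ has the matrix $\lambda^n\begin{bmatrix}1&*\\0&1\end{bmatrix}$, so $D\Psi_x(w)=DF^n_{x_n}D\Psi_{x_n}(w_n)(DF^n_{w_n})^{-1}$ reads
$$N=\begin{bmatrix}1&\beta\\0&1\end{bmatrix}N_n\begin{bmatrix}1&-\beta'\\0&1\end{bmatrix}$$
with $\beta,\beta'$ depending on $n$. The powers of $\lambda$ have cancelled. Multiplying out, $N$ and $N_n$ have the same $(2,1)$ entry, so it equals $\lim(N_n)_{21}=0$. Then they have the same diagonal entries, which equal $1$. (Nothing is said about the $(1,2)$ entry, where $\beta,\beta'$ may be unbounded.) This proves the claim.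

So in the chart $\Psi_x$ the field $X_1$ is the constant field $X_1(x)$. An integral curve of $X_1$ in $M$ is tangent to $E^u$, so $q_u$ is constant along it and it stays in a leaf; hence integral curves are unique. A continuous vector field on a compact manifold with unique integral curves generates a continuous flow. We get a flow $\Phi_t$ with
$$\Phi_t(w)=\Psi_x^{-1}\big(\Psi_x(w)+tX_1(x)\big)\quad(w\in W^u(x)),\qquad F\Phi_t=\Phi_{\lambda t}F,\tag{11}$$
and $t\mapsto\Phi_t(w)$ is injective.

Let $\omega$ be the continuous $1$-form on $E^u$ with $\omega(X_1)=0$, $\omega(X_2)=1$, and write $\Psi_x=s_xX_1(x)+t_xX_2(x)$. By the claim $dt_x=\omega$ on $W^u(x)$. Since $t_x(x)=0$, leaves are connected, $\omega(X_1)=0$ and $F^*\omega=\lambda\omega$, we have for $x,x',w$ in one leaf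
$$t_{x'}(w)=t_x(w)-t_x(x'),\qquad t_x(\Phi_sw)=t_x(w)=t_{\Phi_sx}(w),\qquad t_{Fx}(Fw)=\lambda t_x(w).\tag{12}$$

**Step 3. $h$ carries translation along $e_1^u$ to $\Phi$.** First a rigidity statement, used twice.

**Lemma 4.** (i) Let $T\colon\mathbb T^4\times\mathbb R\to\mathbb R$ be continuous with $T(z,s+q)=T(z,s)+T(z+se_1^u,q)$ and $T(Lz,\lambda s)=\lambda T(z,s)$. Then $T(z,s)=as$ for a constant $a$. (ii) Let $D\colon\mathbb T^2\times\mathbb R\to\mathbb R$ be continuous with $D(y,r+r')=D(y,r)+D(y+r\bar e_u,r')$ and $D(A_2y,\lambda r)=\lambda D(y,r)$. Then $D(y,r)=\kappa r$ for a constant $\kappa$.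

*Proof.* (i) By Lemma 1(b) and then 1(a) for $u=T(\cdot,1)$, $T(z,s)/s\to a(\pi z)$ uniformly as $s\to\infty$, with $a$ continuous. The scaling gives $a\circ A_2=a$, and $A_2$ has a dense orbit, so $a$ is constant. For $s>0$, $T(z,s)=s\cdot\frac{T(L^nz,\lambda^ns)}{\lambda^ns}\to sa$ as $n\to\infty$, by uniformity. For $s<0$ use $T(z,s)=-T(z+se_1^u,-s)$. (ii) The same, where Lemma 1(a) gives a constant limit at once. $\square$

Let $\tilde h$ be a lift of $h$, so $\tilde h^{-1}=B^{-1}+$ bounded with $B$ linear, and let $\tilde F=\tilde hL\tilde h^{-1}$, a lift of $F$. Let $\tilde x=\tilde h(\tilde z)$ and $v=\tilde h^{-1}\tilde\Phi_t(\tilde x)-\tilde z$; this depends only on $z\in\mathbb T^4$ and $t$. For all $n\in\mathbb Z$, by (11),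
$$L^nv=\tilde h^{-1}\big(\tilde\Phi_{\lambda^nt}\tilde F^n\tilde x\big)-\tilde h^{-1}\big(\tilde F^n\tilde x\big).$$
For $n\to-\infty$ the two arguments approach each other, so $L^{n}v\to0$ by uniform continuity of $\tilde h^{-1}$; hence $v\in E^u_L$, $v=ae_1^u+be_2^u$. For $n\ge0$ the arguments are at distance at most $K\lambda^n|t|$, so $|L^nv|\le K\lambda^n|t|+K$. But (3) gives
$$L^nv=\lambda^n\Big(a+\frac{nbc_u}{\lambda}\Big)e_1^u+\lambda^nb\,e_2^u .$$
As $c_u\ne0$, this forces $b=0$. So $h^{-1}\Phi_th(z)=z+\tau(z,t)e_1^u$ with $\tau$ continuous and $\tau(z,0)=0$. Since $t\mapsto\Phi_t(h(z))$ is injective, $\tau(z,\cdot)$ is injective, hence strictly monotone.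

Now invert $\tau$. The function $\tau(\cdot,1)$ is continuous and nowhere zero on the compact connected $\mathbb T^4$, so it has constant sign and $|\tau(z,1)|\ge\delta_0>0$. From $\tau(z,t+t')=\tau(z,t)+\tau(z+\tau(z,t)e_1^u,t')$ we get $|\tau(z,t)|\ge\delta_0\lfloor|t|\rfloor$. So $\tau(z,\cdot)$ is a homeomorphism of $\mathbb R$; let $T(z,\cdot)$ be its inverse:
$$\Phi_{T(z,s)}(h(z))=h(z+se_1^u).$$
$T$ is continuous: if $(z_j,s_j)\to(z,s)$, then $T(z_j,s_j)$ is bounded by the lower bound on $|\tau|$, and each limit point $t$ satisfies $\tau(z,t)=s$, so $t=T(z,s)$. Injectivity of $t\mapsto\Phi_t$ gives the cocycle identity of Lemma 4(i). Also $h(Lz+\lambda se_1^u)=Fh(z+se_1^u)=F\Phi_{T(z,s)}h(z)=\Phi_{\lambda T(z,s)}h(Lz)$, so $T(Lz,\lambda s)=\lambda T(z,s)$. By Lemma 4, $T(z,s)=as$, and $a\ne0$ since $T(z,\cdot)$ is bijective. Replacing $X_1$ by $aX_1$, which multiplies $\alpha_u$ by a nonzero constant, we get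
$$h(z+te_1^u)=\Phi_t(h(z)).\tag{13}$$

**Step 4. The $\mathbb T^2$-action is $C^1$.** By (11) the flow is $C^1$ along unstable leaves; here we obtain $C^1$ in all variables.

*Claim.* $(t,w)\mapsto\Phi_t(w)$ is $C^1$ on $\mathbb R\times M$.

Take a chart $Q\colon U\to D_1\times D_2$ of Step 1, a smaller product $U'\Subset U$, and $|t|$ so small that orbit segments of time up to $|t|$ starting in $U'$ stay in $U$. Orbits are tangent to $E^u$, so $q_u\circ\Phi_t=q_u$ on $U'$. By (13), $\Phi_t=h\circ(\text{translation})\circ h^{-1}$, so by (L) it maps stable leaves to stable leaves, homeomorphically in the leaf topologies. Hence a $W^s$-plaque of $U'$ goes to a subset of $U$ that is connected in the leaf topology. The intersection of a stable leaf with $U$ is a disjoint union of plaques that are open in the leaf topology, so the image lies in a single plaque. Therefore $q_s\circ\Phi_t=g_t\circ q_s$ for some map $g_t$. To compute $g_t$ it suffices to look at one $W^u$-plaque, where $q_s$ is a $C^1$ coordinate; there (11)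 with a fixed $x$ shows that $(t,q)\mapsto g_t(q)$ is $C^1$. So in the chart $\Phi_t$ is $(q_u,q_s)\mapsto(q_u,g_t(q_s))$, which is $C^1$ in all variables for small $t$. Compactness and the group law finish the claim.

Write $\Phi^u=\Phi$, and let $\Phi^s$ be the flow obtained from $F^{-1}$, normalized so that $h(z+te_1^s)=\Phi^s_t(h(z))$. For $v=te_1^u+se_1^s\in V$ put
$$\rho_v(w)=h(h^{-1}(w)+v)=\Phi^u_t\Phi^s_s(w)=\Phi^s_s\Phi^u_t(w).$$
Then $(v,w)\mapsto\rho_v(w)$ is $C^1$ on $V\times M$, it factors in $v$ through $V/\mathbb Z^2=\mathbb T^2$, the $\mathbb T^2$-action is free, and $\partial_t\rho_v(w)=X_1(\rho_vw)$, $\partial_s\rho_v(w)=Y_1(\rho_vw)$.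

**Step 5. $P=\pi\circ h^{-1}\colon M\to\mathbb T^2$ is a $C^1$ submersion.** Along an unstable leaf, $P$ will turn out to be the coordinate $t_x$.

Put $D(z,r)=t_{h(z)}(h(z+re_2^u))$. By (12), $D(z,r+r')=D(z,r)+D(z+re_2^u,r')$.

*$D$ is continuous.* By the cocycle identity it suffices to treat $|r|<r_1$ for some $r_1>0$. By (L) and compactness there is $r_1$ such that each $z_0$ has a neighborhood on which, for $|r|<r_1$, the points $h(z)$ and $h(z+re_2^u)$ lie in one $W^u$-plaque of a fixed chart $Q$. As $dt_{h(z)}=\omega$ on the leaf, $D(z,r)$ is the integral of the continuous form $\omega$ along the segment of that plaque, straight in the coordinate $q_s$, that joins these points. Its endpoints depend continuously on $(z,r)$, hence so does the integral.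

*$D$ is linear in $r$.* By (12) and (13), $D(z+ve_1^u,r)=D(z,r)$ for $v\in\mathbb R$. Orbits in direction $e_1^u$ are dense in the fibres of $\pi$, so $D$ depends only on $y=\pi(z)$ and $r$, and it is a cocycle over $y\mapsto y+r\bar e_u$. Moreover
$$Fh(z+re_2^u)=h(Lz+\lambda re_2^u+c_ure_1^u)=\Phi_{c_ur}\,h(Lz+\lambda re_2^u),$$
so (12) gives $\lambda D(y,r)=D(A_2y,\lambda r)$: the off-diagonal term moves only along the flow, which $t_x$ does not see. By Lemma 4(ii), $D(y,r)=\kappa r$.

*$\kappa\ne0$.* If $\kappa=0$, then $\Psi_{h(z)}(h(z+e_2^u))\in\mathbb RX_1(h(z))$, so $h(z+e_2^u)=\Phi_s(h(z))=h(z+se_1^u)$ for some $s$, and $e_2^u-se_1^u$ is a nonzero element $m$ of $E^u_L\cap\mathbb Z^4$. But then $L^{-n}m\to0$ in $\mathbb Z^4$, so $m=0$, a contradiction.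

Replacing $X_2$ by $\kappa X_2$, which multiplies $\alpha_u$ by a nonzero constant, we may assume $\kappa=1$. A point $w\in W^u(x)$, $x=h(z)$, has the form $w=h(z+re_2^u+ae_1^u)=\Phi_ah(z+re_2^u)$, so $t_x(w)=r$ and
$$P(w)=P(x)+t_x(w)\,\bar e_u,\qquad w\in W^u(x).\tag{14}$$
So $P$ is $C^1$ along $W^u$ with derivative $\omega^u(\cdot)\,\bar e_u$ (where $\omega^u=\omega$), continuous on $M$. Similarly it is $C^1$ along $W^s$ with derivative $\omega^s(\cdot)\,\bar e_s$, where $\omega^s(Y_1)=0$, $\omega^s(Y_2)=1$. By (9), $P$ is $C^1$. It is a submersion with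
$$\ker DP=\mathrm{span}(X_1,Y_1),\qquad DP\,X_2=\bar e_u,\qquad DP\,Y_2=\bar e_s,\tag{15}$$
and its fibres are the $\rho$-orbits. From now on frames satisfying (13), (14) and their stable analogues are called *normalized*.

**Step 6. The $C^1$ coordinates $k$.** We need a global $C^1$ section of $P$. The section $s_0(y)=h(0,y)$ is only continuous, so we correct it. Cover $\mathbb T^2$ by finitely many small discs $U_i$ with $C^1$ sections $s_i$ of $P$ over $U_i$. Writing $h^{-1}s_i(y)=(x_i(y),y)$ and lifting $x_i$, we get $s_i=\rho_{\eta_i}s_0$ with $\eta_i\colon U_i\to V$ continuous.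

The map $(v,y)\mapsto\rho_vs_j(y)$ is a $C^1$ local diffeomorphism: its $v$-derivatives span $\ker DP$, and $P(\rho_vs_j(y))=y$, so its $y$-derivatives are transverse to $\ker DP$. On $U_i\cap U_j$ we have $s_i=\rho_{\eta_i-\eta_j}s_j$ with $\eta_i-\eta_j$ continuous, so applying local inverses shows that $\eta_i-\eta_j$ is $C^1$. With a smooth partition of unity $\chi_i$ subordinate to the $U_i$, put $\eta=\sum\chi_i\eta_i\colon\mathbb T^2\to V$ and $s_*=\rho_\eta s_0$. On $U_j$,
$$s_*=\rho_{\eta-\eta_j}s_j,\qquad\eta-\eta_j=\sum_i\chi_i(\eta_i-\eta_j)\in C^1,$$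
so $s_*$ is a $C^1$ section. Define
$$k(x,y)=\rho_xs_*(y)=h(x+\eta(y),y).$$
It is $C^1$, bijective by the second expression, and its derivative is invertible by the argument just given. So $k\colon\mathbb T^4\to M$ is a $C^1$ diffeomorphism with $P\circ k=\pi$ and $h=k\circ S_\eta$. Then
$$\hat F:=k^{-1}Fk=S_\eta LS_\eta^{-1}\colon(x,y)\mapsto(A_1x+Cy+\varphi(y),A_2y),\qquad\varphi=A_1\eta-\eta\circ A_2,$$
and $\varphi$ is $C^1$ because $\hat F$ is.

**Step 7. The Jordan data in the coordinates $k$.** Let $\hat X_i=(Dk)^{-1}X_i\circ k$. Since $k(x+te_1^u,y)=\Phi^u_tk(x,y)$, $\hat X_1=(e_1^u,0)$. Since $P\circ k=\pi$ and $DP\,X_2=\bar e_u$, $\hat X_2=(\xi,\bar e_u)$ with $\xi\colon\mathbb T^4\to V$ continuous. Transporting (1) by $k$,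
$$\big(A_1\xi+C\bar e_u+\partial_u\varphi\circ\pi,\ \lambda\bar e_u\big)=\lambda\,(\xi\circ\hat F,\bar e_u)+(\alpha_u\circ k)\,(e_1^u,0).$$
As $c_u$ is the $e_1^u$-component of $C\bar e_u$, the $e_1^u$-component reads $\alpha_u\circ k=c_u+\partial_u\varphi_u\circ\pi+\lambda(\xi_u-\xi_u\circ\hat F)$. Compose with $S_\eta$ and use $\hat FS_\eta=S_\eta L$, $\pi S_\eta=\pi$, $kS_\eta=h$:
$$\alpha_u\circ h=c_u+\partial_u\varphi_u\circ\pi+\lambda\big(\xi_u\circ S_\eta-\xi_u\circ S_\eta\circ L\big).$$
The only changes made to the original $\alpha_u^F$ were nonzero constant factors, so $c_u+\partial_u\varphi_u\circ\pi\in[\alpha_u^F\circ h]$. The same computation with the same $k,\varphi$, the normalized frame $Y_1,Y_2$, and $\lambda^{-1}$ in place of $\lambda$ gives $c_s+\partial_s\varphi_s\circ\pi\in[\alpha^F_s\circ h]$. This proves Theorem 2. $\blacksquare$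

## 7. Proof of Theorem 1, parts 1 and 2

Apply Theorem 2 to $f$ and $g$, obtaining $k_f,\varphi^f,\eta^f$ and $k_g,\varphi^g,\eta^g$. Put $\Delta=\varphi^f-\varphi^g\in C^1$ and $\delta=\eta^f-\eta^g$. Then
$$h=h_fh_g^{-1}=k_f\circ S_\delta\circ k_g^{-1},\qquad A_1\delta-\delta\circ A_2=\Delta .\tag{16}$$
The rough parts of $h_f$ and $h_g$ have been subtracted before anything is differentiated.

**Part 1.** Composing $[\alpha_u^f\circ h]=[\alpha_u^g]$ with $h_g$ (and $gh_g=h_gL$) gives $[\alpha_u^f\circ h_f]=[\alpha_u^g\circ h_g]$ over $L$. By Theorem 2, $c_u+\partial_u\varphi_u^f\circ\pi$ and $c_u+\partial_u\varphi_u^g\circ\pi$ lie in one class over $L$, so by Lemma 3, $\partial_u\Delta_u$ is a continuous coboundary over $A_2$. Likewise $\partial_s\Delta_s$. By Lemma 2, $\delta\in C^1$. So $S_\delta$ is a $C^1$ diffeomorphism with inverse $S_{-\delta}$, and by (16) so is $h$. $\blacksquare$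

**Part 2, data imply smoothness.** If the $u$-data coincide, the argument just given yields $\delta_u\in C^1$, while $\partial_u\delta_s$ exists and is continuous by Lemma 2. Hence $\partial_u\delta$ is continuous. Along an unstable leaf of $k_g^{-1}gk_g$, that is, the $k_g^{-1}$-image of a leaf of $W^u_g$, formula (14) says that $y=y_0+t\,\bar e_u$ with $t$ a $C^1$ function on the leaf whose leafwise derivative is continuous on $\mathbb T^4$. So $\delta(y)$ is $C^1$ along the leaf with continuous leafwise derivative. Hence the same is true of $S_\delta$, and by (16) $h$ is $C^1$ along $W^u_g$ with $D^uh$ continuous.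

**Part 2, smoothness implies data.** Let $h$ be $C^1$ along $W_g^u$ with $D^uh$ continuous. Use normalized frames $X_i^f,X_i^g$. By (13) for $f$ and $g$,
$$h\,\Phi^g_t(h_g(z))=hh_g(z+te_1^u)=h_f(z+te_1^u)=\Phi^f_t(h\,h_g(z)),$$
so $h\Phi^g_t=\Phi^f_th$ and $D^uh\,X_1^g=X_1^f\circ h$. Since $h$ maps unstable leaves to unstable leaves, $D^uh$ maps $E^u_g$ to $E^u_f$. Since $P_f\circ h=\pi h_f^{-1}h_fh_g^{-1}=P_g$, (14) gives $\omega^f(D^uh\,X_2^g)=\omega^g(X_2^g)=1$, that is $D^uh\,X_2^g=X_2^f\circ h+\beta\,X_1^f\circ h$ with $\beta$ continuous. Apply $D^uh\,Dg=Df\,D^uh$ to $X_2^g$ and compare coefficients of $X_1^f\circ h\circ g$: the left side gives $\lambda\beta\circ g+\alpha_u^g$, the right side $\alpha_u^f\circ h+\lambda\beta$. Hence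
$$\alpha_u^f\circ h-\alpha_u^g=\lambda(\beta\circ g-\beta),\tag{17}$$
so the unstable data coincide.

**Part 2, the stable case.** Apply the above to $f^{-1},g^{-1}$. Their off-diagonal functions are $-\lambda^2\alpha_s^f\circ f^{-1}$, $-\lambda^2\alpha_s^g\circ g^{-1}$, and $f^{-1}h=hg^{-1}$, so classes agree over $g^{-1}$ if and only if $[\alpha_s^f\circ h]=[\alpha_s^g]$ over $g$. If $h$ is $C^1$, it is $C^1$ along both foliations with continuous leafwise derivatives, so the full data coincide; the converse is Part 1. $\blacksquare$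

## 8. Proof of Theorem 1, part 3: $Dh$ is Lipschitz

**Step 1. Under (H), normalized $X_1$ and $\omega$ are Lipschitz.** Here $\omega$ is extended to $\mathbb R^4$ as $\omega\circ\mathrm{pr}$, and $X_1$ and $E^u$ are viewed in $\mathbb R^4$. We check this along the two foliations.

*Along $W^u$.* By Step 2 of Section 6, $D\Psi_x(w)X_1(w)=X_1(x)$ and $\omega_x\circ D\Psi_x(w)=\omega_w$, with $|D\Psi_x(w)-\mathrm{pr}_x|\le Kd_u(x,w)$ on $E^u_w$, and $|\mathrm{pr}_x-\mathrm{pr}_w|\le Kd_u(x,w)$. So
$$|X_1(x)-X_1(w)|\le|(D\Psi_x(w)-\mathrm{pr}_x)X_1(w)|+|(\mathrm{pr}_x-\mathrm{pr}_w)X_1(w)|\le Kd_u(x,w),$$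
and $\omega_w\mathrm{pr}_w=\omega_xD\Psi_x(w)\mathrm{pr}_w$ differs by $O(d_u(x,w))$ from $\omega_x\mathrm{pr}_x\mathrm{pr}_w$, which differs by $O(d_u(x,w))$ from $\omega_x\mathrm{pr}_x$.

*Along $W^s$.* There is no linearizing chart for $E^u$ in this direction, so we compare the planes $E^u_x$ and $E^u_w$ directly. For $w\in W^s(x)$ near $x$, with leaf distance $d_s$, put $I_{xw}=\mathrm{pr}_w|_{E^u_x}$ and
$$H_n=(DF^n_w)^{-1}\,I_{F^nx\,F^nw}\,DF^n_x\colon E^u_x\to E^u_w .$$
With $x'=F^nx$, $w'=F^nw$,
$$H_{n+1}-H_n=(DF_w^n)^{-1}(DF_{w'})^{-1}\big[\mathrm{pr}_{Fw'}(DF_{x'}-DF_{w'}\mathrm{pr}_{w'})\big]DF^n_x ,$$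
where we used $DF_{w'}\mathrm{pr}_{w'}=\mathrm{pr}_{Fw'}DF_{w'}\mathrm{pr}_{w'}$. On $E^u_{x'}$, where $\mathrm{pr}_{x'}$ is the identity, the bracket is at most $K|x'-w'|$, because $DF$ and $\mathrm{pr}$ are Lipschitz. By (8),
$$|H_{n+1}-H_n|\le K\mu_-^{-n}\cdot\mu_-^{-n}d_s(x,w)\cdot\mu_+^n,$$
summable. So $H_n\to H_{xw}$ with $|H_{xw}-I_{xw}|\le Kd_s(x,w)$ and $DF_wH_{xw}=H_{Fx\,Fw}DF_x$. The matrix of $H_{F^nx\,F^nw}$ in the frames tends to $\mathrm{Id}$ as $n\to\infty$, and $H_{xw}=(DF_w^n)^{-1}H_{F^nx\,F^nw}DF^n_x$ multiplies it by upper unipotent matrices on both sides. As in the claim of Step 2 of Section 6, $H_{xw}$ is upper unipotent in the frames: $H_{xw}X_1(x)=X_1(w)$ and $\omega_w\circ H_{xw}=\omega_x$. So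
$$|X_1(w)-X_1(x)|\le|(H_{xw}-\mathrm{pr}_w)X_1(x)|+|(\mathrm{pr}_w-\mathrm{pr}_x)X_1(x)|\le Kd_s(x,w),$$
and $\omega_x\mathrm{pr}_x=\omega_wH_{xw}\mathrm{pr}_x$ differs by $O(d_s(x,w))$ from $\omega_w\mathrm{pr}_w\mathrm{pr}_x$, hence from $\omega_w\mathrm{pr}_w$.

In the charts $Q$ any two nearby points are joined by a $W^u$-segment followed by a $W^s$-segment, of lengths at most $K$ times their distance. So $X_1$ and $\omega$ are Lipschitz.

**Step 2. A Lipschitz frame and a Lipschitz $\alpha_u$.** Replace $X_2$ by the field in $E^u$ orthogonal to $X_1$ with $\omega=1$. It differs from $X_2$ by a continuous multiple of $X_1$, so $\omega$, (1) with a new $\alpha_u$, and the normalization persist. It is Lipschitz: locally, let $J$ be rotation by a right angle in $E^u$ with respect to a $C^1$ orthonormal frame of $E^u$; the new field is $JX_1/\omega(JX_1)$. The new $\alpha_u$ is Lipschitz because $\alpha_u(x)X_1(Fx)=DFX_2(x)-\lambda X_2(Fx)$ has a Lipschitz right side and $X_1$ is Lipschitz and nowhere zero.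

**Step 3. $\beta$ is Lipschitz.** Do this for $f$ and $g$, and let $h$ be $C^1$, hence Lipschitz. The derivation of (17) applies in these frames, with $\beta$ continuous. So $u:=\lambda^{-1}(\alpha_u^f\circ h-\alpha_u^g)=\beta\circ g-\beta$ is Lipschitz. For $w\in W^s_g(x)$ near $x$, summing along the forward orbit and using $\beta(g^Nx)-\beta(g^Nw)\to0$,
$$\beta(x)-\beta(w)=-\sum_{n\ge0}\big(u(g^nx)-u(g^nw)\big),$$
and since $d(g^nx,g^nw)\le K\mu_-^{-n}d_s(x,w)$, $|\beta(x)-\beta(w)|\le Kd_s(x,w)$. Along $W_g^u$ use backward orbits: $\beta(x)-\beta(w)=\sum_{n\ge1}\big(u(g^{-n}x)-u(g^{-n}w)\big)$. As in Step 1, the charts $Q$ give that $\beta$ is Lipschitz.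

**Step 4. Conclusion.** $Dh$ maps the Lipschitz frame $X_1^g,X_2^g$ of $E^u_g$ to $X_1^f\circ h$ and $X_2^f\circ h+\beta\,X_1^f\circ h$, which are Lipschitz. The same holds on $E^s_g$, by the argument for $f^{-1},g^{-1}$. So the matrix of $Dh$ is a product of a Lipschitz matrix and the inverse of a Lipschitz frame matrix, hence Lipschitz, and $h$ is $C^{1+}$. $\blacksquare$
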